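# Unconditional positive blocks in a sum of two sequences

## Every Banach space has the unconditional decomposition property

Throughout, Banach spaces, Banach lattices and scalars are real.

**Theorem 1.** Every Banach space $X$ has the unconditional decomposition property (UDP). That is, let $(z_n)$ be an unconditional sequence in $X$, written as $z_n=x_n+y_n$ with $(x_n),(y_n)$ in $X$, such that
$$\Big\|\sum_n a_nz_n\Big\|\approx\max\Big\{\Big\|\sum_n a_nx_n\Big\|,\Big\|\sum_n a_ny_n\Big\|\Big\}.\tag{1}$$
Then either $(x_n)$ or $(y_n)$ has an unconditional positive block sequence.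

Let us unpack the words.

**Definition (unconditional sequence).** $(z_n)$ is *unconditional* if it is an unconditional basic sequence. Equivalently, the $z_n$ are nonzero and there is $M$ with $\|\sum\theta_na_nz_n\|\le M\|\sum a_nz_n\|$ for all finitely supported $(a_n)$ and all signs $\theta_n=\pm1$.

The sign condition gives the basis property because the projection onto a set $A$ of coordinates is $\frac12(I+S_\theta)$, where $S_\theta$ is the sign change with $\theta_n=1$ on $A$ and $-1$ off $A$. So every such projection has norm at most $(1+M)/2$.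

**Definition (the sign $\approx$).** We write $\|\sum a_nu_n\|\approx\|\sum a_nv_n\|$ if there are constants $0<c\le C<\infty$ with $c\|\sum a_nv_n\|\le\|\sum a_nu_n\|\le C\|\sum a_nv_n\|$ for all finitely supported $(a_n)$, and similarly with a maximum on one side.

In (1), one inequality is automatic: $\|\sum a_nz_n\|\le 2\max\{\cdot,\cdot\}$ by the triangle inequality. The hypothesis says that $(z_n)$ dominates both $(x_n)$ and $(y_n)$. Nothing is assumed about unconditionality of $(x_n)$ or $(y_n)$, and some of these vectors may be zero.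

**Definition (positive block sequence).** A *positive block sequence* of $(x_k)$ is a sequence of nonzero vectors $\big(\sum_{k\in s_n}a_kx_k\big)_n$, where $s_1<s_2<\cdots$ are finite nonempty subsets of $\mathbb N$ (that is, $\max s_n<\min s_{n+1}$) and all $a_k\ge0$.

The positivity of the coefficients is the point, as the following example shows.

**Example (the summing basis).** In $c_0$ let $\sigma_n=e_1+\dots+e_n$. Then $\|\sum_nb_n\sigma_n\|=\sup_j\big|\sum_{n\ge j}b_n\big|$. The signed blocks $\sigma_{2k}-\sigma_{2k-1}=e_{2k}$ are unconditional. But *no positive block sequence of $(\sigma_n)$ is unconditional*. Let $w_k=\sum_{n\in F_k}a_n\sigma_n$ with $a_n\ge0$, and put $A_k=\sum_{n\in F_k}a_n=\|w_k\|>0$. Then $\|\sum_{k\le r}w_k/A_k\|=r$. On the other hand, a tail sum of the coefficients of $\sum_{k\le r}(-1)^kw_k/A_k$ has the form $\lambda(-1)^k+\sum_{k<l\le r}(-1)^l$ with $0\le\lambda\le1$. The second sum is $0$ or $(-1)^{k+1}$, so the total lies in $[-1,1]$. Changing signs thus changes the norm from at most $1$ to $r$, for every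 $r$.

**Example (one of the two may fail).** In $X=c_0\oplus\ell_1$ with the max norm put $x_n=(\sigma_n,0)$, $y_n=(0,e_n)$. Since $\sup_j|\sum_{n\ge j}a_n|\le\sum|a_n|$, the sequence $z_n=x_n+y_n$ is isometrically the $\ell_1$ basis, and (1) holds. Here $(y_n)$ is unconditional, while $(x_n)$ has no unconditional positive block sequence. So "either/or" cannot be replaced by "both".

The property, and the question whether every Banach space has it, come from Julio Flores, Jordi López-Abad, Pedro Tradacete, "Banach lattice versions of strict singularity", arXiv:1410.4752 (2014). The motivation is about operators on Banach lattices, and we return to it in the last section (Corollary 3).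

## From sequences in $X$ to two seminorms on $c_{00}$

The space $X$ plays almost no role. Let $(e_n)$ be the unit vector basis of $c_{00}$, and take $|a|,a^+,a^-$ coordinatewise for $a\in c_{00}$.

**Definition (lattice norm).** A *lattice norm* $N$ on $c_{00}$ is a norm with $N(a)\le N(b)$ whenever $|a|\le|b|$. In particular $N(a)=N(|a|)$.

The $\ell_p$ norms are lattice norms. The norm $\sup_j|\sum_{n\ge j}a_n|$ is not, since it gives $1$ at $(1,-1,0,\dots)$ and $2$ at $(1,1,0,\dots)$.

A *positive block sequence in $c_{00}$* is one of $(e_n)$: nonzero vectors $w_k\ge0$ with finite successive supports. A positive block sequence of such a sequence is again one. Two seminorms are *equivalent* on a subspace if each is bounded there by a multiple of the other.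

**Theorem 2.** Let $N$ be a lattice norm on $c_{00}$ and $N_1,N_2$ seminorms on $c_{00}$ such that $\max(N_1,N_2)$ is equivalent to $N$. Then there are $i\in\{1,2\}$ and a positive block sequence $(w_k)$ in $c_{00}$ such that $N_i$ is equivalent to $N$ on $\mathrm{span}(w_k)$.

**Proof of Theorem 1 from Theorem 2.** The purpose is to turn norms of sums into a lattice norm and two seminorms, and then to translate back. Let $z_n=x_n+y_n$ satisfy (1). Put
$$N(a)=\max_{\theta_n=\pm1}\Big\|\sum\theta_na_nz_n\Big\|,\qquad N_1(a)=\Big\|\sum a_nx_n\Big\|,\qquad N_2(a)=\Big\|\sum a_ny_n\Big\|.$$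
Since $(z_n)$ is unconditional, $N$ is a norm equivalent to $\|\sum a_nz_n\|$. If $|b|\le|a|$, write $b_n=\lambda_na_n$ with $\lambda_n\in[-1,1]$. On the finite support of $a$, $(\lambda_n)$ is a point of a cube, hence a convex combination of vertices $(\theta_n)$ with $\theta_n=\pm1$. So $b$ is a convex combination of vectors $(\theta_na_n)$, each of $N$-norm $N(a)$, and $N(b)\le N(a)$. Thus $N$ is a lattice norm, and by (1) it is equivalent to $\max(N_1,N_2)$.

Take $i$ and $(w_k)$ from Theorem 2, say $i=1$, and let $g_k=\sum_nw_k(n)x_n$. Then $\|\sum t_kg_k\|=N_1(\sum t_kw_k)\approx N(\sum t_kw_k)$. The last quantity does not change when the signs of the $t_k$ change, because the $w_k$ are disjoint. So the $g_k$ are nonzero, and there is a fixed $M$ with $\|\sum\theta_kt_kg_k\|\le M\|\sum t_kg_k\|$ for all signs. Hence all coordinate projections on $\mathrm{span}(g_k)$ have norm at most $(1+M)/2$, and $(g_k)$ is an unconditional basic sequence. It is a positive block sequence of $(x_n)$. The case $i=2$ is identical. $\square$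

It remains to prove Theorem 2. Multiplying $N_1,N_2$ by a common constant, we assume from now on
$$N_i\le N\quad(i=1,2),\qquad N\le K\max(N_1,N_2),\qquad K\ge1.\tag{2}$$

## The sup norm and the $\ell_1$ norm by hand

**$N$ the sup norm.** Here a subsequence of $(e_n)$ is enough. Since $N(e_n)=1$, for each $n$ some $N_i(e_n)\ge1/K$. Say $i=1$ works for all $n$ in an infinite set $L$. By Hahn–Banach choose linear functionals $f_n$ $(n\in L)$ with $|f_n|\le N_1$ and $f_n(e_n)=N_1(e_n)\ge1/K$. As $|f_n|\le N$, testing on sign vectors gives $\sum_m|f_n(e_m)|\le1$. Shrinking $L$ by a diagonal argument, we may assume that $f_n(e_m)\to g(m)$ for each $m$ as $n\to\infty$ in $L$. Then $\sum_m|g(m)|\le1$, so there is $m_0$ with $\sum_{m\ge m_0}|g(m)|\le\frac1{8K}$.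

Choose $m_0\le n_1<n_2<\cdots$ in $L$, each $n_{k+1}$ so large that
$$\sum_{m\ge n_{k+1}}|f_{n_i}(e_m)|\le\tfrac1{8K}\ (i\le k),\qquad \sum_{i\le k}|f_{n_{k+1}}(e_{n_i})-g(n_i)|\le\tfrac1{8K}.$$
Then $\sum_{i\ne k}|f_{n_k}(e_{n_i})|\le\frac3{8K}<\frac1{2K}$ for every $k$: the past contributes at most $\frac2{8K}$ and the future at most $\frac1{8K}$. For $a=\sum t_ie_{n_i}$ choose $k$ with $|t_k|=N(a)$. Then $N_1(a)\ge|f_{n_k}(a)|\ge\frac{N(a)}K-\frac{N(a)}{2K}=\frac{N(a)}{2K}$.

**$N$ the $\ell_1$ norm.** In the language of Theorem 1, $(z_n)$ is equivalent to the $\ell_1$ basis. Recall Rosenthal's $\ell_1$ theorem: a bounded sequence has a subsequence that is either equivalent to the $\ell_1$ basis or weakly Cauchy. If $(x_n)$ has a subsequence equivalent to the $\ell_1$ basis, we are done. Otherwise some subsequence of $(x_n)$ is weakly Cauchy. Apply the theorem to $(y_n)$ along it. Either we are done, or along a further subsequence both $(x_n)$ and $(y_n)$ are weakly Cauchy. In that case so is $(z_n)$, which is impossible for a sequence equivalent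 to the $\ell_1$ basis: a functional on its span with alternating values $\pm1$ at the $z_n$ is bounded and extends to $X$.

Each argument uses the special form of $N$: the first a summability of functionals, the second a theorem about $\ell_1$. We need an argument that sees only the two seminorms.

## Signed blocks are easy, and positive vectors are bounded below

Suppose Theorem 2 fails for $N,N_1,N_2$. Since $N_i\le N$, this means:

**(F)** For every positive block sequence $(w_k)$, every $i\in\{1,2\}$ and $\varepsilon>0$ there is $y\in\mathrm{span}(w_k)$ with $N(y)=1$ and $N_i(y)\le\varepsilon$.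

A tail of $(w_k)$ is a positive block sequence, so $y$ can be found as far out as we like. We keep (F) as a standing assumption and aim for a contradiction. We repeatedly use the following fact: if $(w_k)$ is a positive block sequence with $N(w_k)=1$ and $a=\sum t_kw_k$, then
$$|t_k|=N(t_kw_k)\le N(a).\tag{3}$$

**The first attempt.** Use (F) for $i=1$ to pick successive $y_1,y_2,\dots$ with $N(y_k)=1$ and $N_1(y_k)\le2^{-k}/(2K)$. For $a=\sum t_ky_k$, disjointness again gives $|t_k|\le N(a)$, so $N_1(a)\le N(a)/(2K)$. Then (2) forces $N(a)\le KN_2(a)$ on $\mathrm{span}(y_k)$. If the $y_k$ were positive, this would contradict (F) for $i=2$.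

They are not positive, and this is the exact point where the attempt stops. Replacing $y_k$ by $|y_k|$ is no help, since nothing bounds $N_1(|y_k|)$ from above by a small number. In the $c_0\oplus\ell_1$ example, $N_1(a)=\sup_j|\sum_{n\ge j}a_n|$ equals $N(a)=\sum a_n$ for every $a\ge0$. Yet on any positive block sequence, normalized so that $N(w_k)=1$, the vector $y=\frac1r\sum_{k\le r}(-1)^kw_k$ has $N(y)=1$ and $N_1(y)\le1/r$. So (F) for one index coexists with $N_1=N$ on the positive cone.

The attempt still proves something: it works whenever the small vectors are positive.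

**Lemma 4 (lower bound on the positive cone).** There are $c\in(0,1]$ and $n_0$ such that $N_i(a)\ge cN(a)$ for $i=1,2$ and all $0\le a\in c_{00}$ supported in $[n_0,\infty)$.

**Proof.** The purpose is to run the first attempt with positive vectors. Suppose the lemma fails. Then arbitrarily far out there are positive vectors with $N=1$ on which one of the seminorms is as small as we like. So we can choose inductively $w_k\ge0$ with successive supports, $N(w_k)=1$, and $i_k\in\{1,2\}$ with $N_{i_k}(w_k)\le2^{-k}/(2K)$. Some value $i$ is taken infinitely often. Passing to that subsequence and renumbering, which preserves the bounds because $2^{-k}$ decreases, we may assume $i_k=i$ for all $k$. For $a=\sum t_kw_k$, (3) gives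
$$N_i(a)\le\sum_k|t_k|\frac{2^{-k}}{2K}\le\frac{N(a)}{2K}.$$
Hence $N(a)\le K\max(N_1(a),N_2(a))\le\max\big(\frac12N(a),KN_{3-i}(a)\big)$, so $N(a)\le KN_{3-i}(a)$ on $\mathrm{span}(w_k)$. This contradicts (F) for $3-i$. $\square$

From now on all vectors are supported in $[n_0,\infty)$.

So a vector $y$ given by (F) has $N_1(y)$ tiny but $N_1(|y|)\ge c$. Its signs do all the work, and the contradiction must come from playing the signs that kill $N_1$ against the signs that kill $N_2$.

## A tree of signs

Since $|y|$ is positive, (F) can be applied again to a block sequence of such moduli, now with the other seminorm, and so on. One gets a positive vector $p'$ carrying several layers of signs. With two layers: let $p_l^{(1)}=|y_l|$, where each $y_l$ is a signed combination of given $p_k$ and is small for $N_2$. Let $p'=|y'|$, where $y'=\sum_la_lp_l^{(1)}$ is small for $N_1$. Each $p_k$ that occurs has an outer sign $s_0(k)$, the sign of $a_l$ for the block $l$ containing $k$, and an inner sign $s_1(k)$, its sign inside $y_l$. Inserting $s_0$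 into $p'$ gives $y'$, which is $N_1$-small. Inserting $\psi s_1$ gives $\sum_l\psi(l)|a_l|y_l$, which is $N_2$-small for any bounded multiplier $\psi$ that depends only on the block $l$, for instance on the outer sign. Here is the general version.

**Lemma 5 (tree).** Assume (F). Let $D\ge1$, $\tau_0,\dots,\tau_D\in\{1,2\}$, $\delta>0$, and let $(p_k)$ be a positive block sequence with $N(p_k)=1$. There are a finite nonempty $S\subset\mathbb N$, numbers $0<c_k\le1$ and signs $s(k)=(s_0(k),\dots,s_D(k))\in\{\pm1\}^{D+1}$ $(k\in S)$, such that $p'=\sum_{k\in S}c_kp_k$ satisfies $N(p')=1$, and such that, for $0\le j\le D$,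
$$N_{\tau_j}\Big(\sum_{k\in S}c_k\,\psi(k)s_j(k)\,p_k\Big)\le\frac{\delta B}{D+1}\tag{4}$$
whenever $|\psi|\le B$ and $\psi(k)$ depends only on $s_0(k),\dots,s_{j-1}(k)$ (so $\psi$ is constant if $j=0$).

**Proof.** **Step 1: build the layers, innermost first.** Put $p_k^{(D+1)}=p_k$. For $j=D,D-1,\dots,0$ apply (F) with index $\tau_j$ to successive tails of the positive block sequence $(p_i^{(j+1)})_i$ and discard zero coefficients. We get finite nonempty sets $F_1^{(j)}<F_2^{(j)}<\cdots$ and scalars $a_i^{(j)}\ne0$ $(i\in\bigcup_lF_l^{(j)})$ such that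
$$y_l^{(j)}=\sum_{i\in F_l^{(j)}}a_i^{(j)}p_i^{(j+1)},\qquad N(y_l^{(j)})=1,\qquad N_{\tau_j}(y_l^{(j)})\le\frac{\delta2^{-l}}{D+1}.$$
Put $p_l^{(j)}=|y_l^{(j)}|=\sum_{i\in F_l^{(j)}}|a_i^{(j)}|p_i^{(j+1)}$. Then $(p_l^{(j)})_l$ is again a positive block sequence with $N(p_l^{(j)})=1$, and we can continue.

**Step 2: cut out a finite tree and its coefficients.** The root is $p'=p_1^{(0)}$, with $N(p')=1$. Put $A_0=\{1\}$ and $A_{j+1}=\bigcup_{l\in A_j}F_l^{(j)}$ for $0\le j\le D$, and $S=A_{D+1}$. All these sets are finite and nonempty. As the $F_l^{(j)}$ $(l\ge1)$ are disjoint, each $i\in A_{j+1}$ lies in $F_l^{(j)}$ for exactly one $l$, its parent, and $l\in A_j$. Put $d_1^{(0)}=1$ and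
$$d_i^{(j+1)}=d_l^{(j)}|a_i^{(j)}|>0\qquad(i\in F_l^{(j)},\ l\in A_j).$$
Inserting the formula for $p_l^{(j)}$ gives, by induction on $j$, $p'=\sum_{l\in A_j}d_l^{(j)}p_l^{(j)}$ for $0\le j\le D+1$. By the lattice property, $0<d_l^{(j)}=N(d_l^{(j)}p_l^{(j)})\le N(p')=1$. Put $c_k=d_k^{(D+1)}$ for $k\in S$. Then $p'=\sum_{k\in S}c_kp_k$ and $0<c_k\le1$.

**Step 3: read off the signs along branches.** For $k\in S$ let $l_{D+1}(k)=k$, and for $j=D,\dots,0$ let $l_j(k)\in A_j$ be the parent of $l_{j+1}(k)$, that is, the $l$ with $l_{j+1}(k)\in F_l^{(j)}$. Put $s_j(k)=\operatorname{sign}a^{(j)}_{l_{j+1}(k)}$. For $j'\le j$ the index $l_{j'}(k)$ is determined by $l_j(k)$. Hence $s_0(k),\dots,s_{j-1}(k)$, which are read from $l_1(k),\dots,l_j(k)$, depend only on $l_j(k)$.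

**Step 4: verify (4).** First,
$$d_l^{(j)}p_l^{(j)}=\sum_{k\in S:\,l_j(k)=l}c_kp_k\qquad(l\in A_j,\ 0\le j\le D+1).$$
For $j=D+1$ this is the definition of $c_k$. For $j\le D$ it follows by downward induction from $d_l^{(j)}p_l^{(j)}=\sum_{i\in F_l^{(j)}}d_i^{(j+1)}p_i^{(j+1)}$. Therefore, for $0\le j\le D$ and $l\in A_j$,
$$d_l^{(j)}y_l^{(j)}=\sum_{i\in F_l^{(j)}}\operatorname{sign}(a_i^{(j)})\,d_i^{(j+1)}p_i^{(j+1)}=\sum_{k\in S:\,l_j(k)=l}c_ks_j(k)p_k.$$
If $\psi$ is as in the lemma, it depends only on $l_j(k)$ by Step 3. Write $\psi(k)=\tilde\psi(l_j(k))$. The vector in (4) equals $\sum_{l\in A_j}\tilde\psi(l)d_l^{(j)}y_l^{(j)}$. As $d_l^{(j)}\le1$, its $N_{\tau_j}$-value is at most $B\sum_{l\in A_j}\frac{\delta2^{-l}}{D+1}\le\frac{\delta B}{D+1}$. $\square$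

Flipping whole layers costs nothing. For $\rho\in\{\pm1\}^{D+1}$ put $s^\rho(k)=(\rho_js_j(k))_{j=0}^D$. A function of $s_0^\rho(k),\dots,s_{j-1}^\rho(k)$ is, for fixed $\rho$, a function of $s_0(k),\dots,s_{j-1}(k)$. So (4) holds with $s^\rho$ in place of $s$. And for fixed $k$, if $\rho$ is uniform on $\{\pm1\}^{D+1}$, then so is $s^\rho(k)$. We therefore never need to know how the signs are distributed over $S$.

## A sign process whose transform grows in mean

By (4), a sum of terms (function of the past) times $s_j$ over the layers with $\tau_j=1$ is $N_1$-small, and over the layers with $\tau_j=2$ it is $N_2$-small. We want a function $V$ of the signs made of both kinds of terms such that, if the terms with $\tau_j=2$ are dropped, the resulting $U$ has a much larger mean modulus than $V$.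

Fix $n\ge1$, and put $D=2n$, $T=2^D=4^n$, with $\tau_j=1$ for $j$ even and $\tau_j=2$ for $j$ odd $(0\le j\le D)$. For $s\in\{\pm1\}^{D+1}$ let $V_0=U_0=s_0$ and, for $1\le j\le D$,
$$V_j=V_{j-1}(1+s_j),\qquad U_j=\begin{cases}U_{j-1}+s_jV_{j-1}&(j\text{ even}),\\U_{j-1}&(j\text{ odd}).\end{cases}$$
Put $V=V_D$ and $U=U_D$. Then $V_{j-1}$ depends only on $s_0,\dots,s_{j-1}$, $|V_j|\le2^j\le T$, $V=s_0+\sum_{j=1}^Ds_jV_{j-1}$, and
$$U=s_0+\sum_{\substack{2\le j\le D\\ j\text{ even}}}s_jV_{j-1},\qquad U-V=-\sum_{\substack{1\le j\le D\\ j\text{ odd}}}s_jV_{j-1}.\tag{5}$$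
Let $\mathbb E$ be the average over uniform $s$. Since $|V|=2^D$ when $s_1=\dots=s_D=1$ and $V=0$ otherwise, $\mathbb E|V|=1$.

For $n=1$ and $s_0=1$ the values at $(s_1,s_2)$ are: $V=4$, $U=3$ at $(+,+)$; $V=0$, $U=-1$ at $(+,-)$; $V=0$, $U=1$ at $(-,\pm)$. So $\mathbb E|V|=1$ while $\mathbb E|U|=\frac32$.

**Lemma 6.** $\Theta_n:=\mathbb E|U|\ge n/2$.

**Proof.** The purpose is to sum the contributions of the possible stopping times. Everything is linear in $s_0$, so take $s_0=1$. Let $\sigma$ be the first $j\ge1$ with $s_j=-1$, if there is one, so $P(\sigma=j)=2^{-j}$. For $j<\sigma$ we have $V_j=2^j$. From time $\sigma$ on, $V_j=0$ and $U_j$ is constant. At times $2i$ and $2i+1$ before $\sigma$,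
$$U_{2i}=U_{2i+1}=1+\sum_{r=1}^i2^{2r-1}=\frac{1+2\cdot4^i}3,$$
and the value of $U_{2i}$ requires only $2i<\sigma$. For $0\le i\le n-1$:

* if $\sigma=2i+1$, then $U=U_{2i}\ge\frac23 4^i$, which contributes at least $\frac23 4^i\cdot2^{-2i-1}=\frac13$ to $\mathbb E|U|$;
* if $\sigma=2i+2$, then $U=U_{2i+1}-V_{2i+1}=\frac{1+2\cdot4^i}3-2\cdot4^i=-\frac{4^{i+1}-1}3$, so $|U|\ge4^i$, which contributes at least $4^i\cdot4^{-i-1}=\frac14$.

Adding over $i$, $\mathbb E|U|\ge\frac7{12}n\ge\frac n2$. $\square$

**The $\ell_1$ norm again.** Let $N$ be the $\ell_1$ norm and assume (F). Take the tree of Lemma 5 over $(e_k)$ and put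
$$v^\rho=\sum_{k\in S}c_kV(s^\rho(k))p_k,\qquad u^\rho=\sum_{k\in S}c_kU(s^\rho(k))p_k.$$
By (5) and (4), with at most $D+1$ terms each bounded by $\delta T/(D+1)$, $N_1(u^\rho)\le T\delta$ and $N_2(u^\rho-v^\rho)\le T\delta$. Hence $N(u^\rho)\le K(N(v^\rho)+T\delta)$. Average over $\rho$. Since the $\ell_1$ norm is additive on positive vectors, the averages of $N(u^\rho)$ and $N(v^\rho)$ are $\Theta_nN(p')=\Theta_n$ and $N(p')=1$. So $\Theta_n\le K(1+T\delta)$. Letting $\delta\to0$ we get $n/2\le K$ for every $n$, which is absurd. This case needed no special theorem, not even Lemma 4.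

**Where this stops for a general $N$.** The lower estimate survives: the average of $N(u^\rho)$ is at least $N$ of the average of $|u^\rho|$, which is $\Theta_n$. The upper estimate does not, because the average of $N(v^\rho)$ may be far larger than $N$ of the average of $|v^\rho|$. Suppose that $k$ runs through $\{\pm1\}^D$ with $(s_1(k),\dots,s_D(k))=k$, $s_0=1$, $c_k=1$, the $p_k$ are unit vectors, and $N$ is the sup norm. For each $\rho$ exactly one $k$ has $V(s^\rho(k))\ne0$, and there $|V|=4^n$. So $N(v^\rho)=4^n$ for every $\rho$, though the average of $|v^\rho|$ is $\sum_kp_k$, of norm $1$. A gain of order $n$ is useless against a loss of $4^n$.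

## Gadgets: filling up the modulus of $v$

We need $N(v)$ bounded for *every* outcome, and the trouble is that $|V(s^\rho(k))|$ varies with $k$. So fill it up. Since $|V|\le T$, put $t_k=T-|V(s^\rho(k))|\ge0$ and add to $V(s^\rho(k))p_k$ the vector $t_kv_k$, where $v_k$ is disjoint from $p_k$ and its modulus looks like $p_k$. After division by $T$, the modulus of the total looks like $p'$ for every $\rho$. Looking alike in $N_1$ suffices, because Lemma 4 converts $N_1$-information about positive vectors into $N$-information.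

The filler must also take part in the game, so $v_k$ needs a companion $u_k$ with $u_k$ small for $N_1$ and $u_k-v_k$ small for $N_2$. This calls for an induction in which the fillers are systems of the same kind. The filler has weight about $1-1/T$ and the new material only $1/T$, so each round gains little. But the gain is bounded below, and we can repeat.

**Definition (gadget, admissible).** Let $C>0$. A *$C$-gadget with tolerance $\eta$* consists of a finite nonempty set $\Omega$, a vector $p\ge0$ and vectors $v^\omega,u^\omega\in c_{00}$ $(\omega\in\Omega)$ with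

* (G0) $N(p)=1$;
* (G1) $N_1(u^\omega)\le\eta$ and $N_2(u^\omega-v^\omega)\le\eta$ for all $\omega\in\Omega$;
* (G2) $N_1(|v^\omega|-p)\le\eta$ for all $\omega\in\Omega$;
* (G3) $N_1\big(|\Omega|^{-1}\sum_\omega|u^\omega|-Cp\big)\le\eta$.

We call $C$ *admissible* if for every $\eta>0$ and $m\ge n_0$ there is a $C$-gadget with tolerance $\eta$ whose vectors are all supported in $[m,\infty)$.

So every $v^\omega$ has modulus close to $p$, and $C$ measures the mean size of $|u^\omega|$ relative to $p$.

**Lemma 7.** (a) $C=1$ is admissible. (b) Every admissible $C$ satisfies $C\le K/c^2$.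

**Proof.** (a) The purpose is a starting point. By (F) for $(e_k)_{k\ge m}$ there is $y$ supported in $[m,\infty)$ with $N(y)=1$ and $N_1(y)\le\eta$. Let $\Omega$ be a singleton, $p=|y|$, $v=u=y$. Then (G0) and (G1) hold, and the vectors in (G2) and (G3) are $0$.

(b) The purpose is to show that $u$ cannot be much larger than $v$. Given a gadget with tolerance $\eta$, Lemma 4 applied to $|v^\omega|\ge0$, with (G2) and $N_1(p)\le N(p)=1$, gives
$$N(v^\omega)=N(|v^\omega|)\le c^{-1}N_1(|v^\omega|)\le c^{-1}(N_1(p)+\eta)\le c^{-1}(1+\eta).$$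
By (G1), $N_1(u^\omega)\le\eta$ and $N_2(u^\omega)\le N_2(v^\omega)+\eta\le N(v^\omega)+\eta$, so
$$N(u^\omega)\le K\max(N_1(u^\omega),N_2(u^\omega))\le K(N(v^\omega)+\eta)\le K(c^{-1}(1+\eta)+\eta).$$
On the other hand, by the triangle inequality, (G3), and $N_1(p)\ge cN(p)=c$,
$$|\Omega|^{-1}\sum_\omega N(u^\omega)\ge N\Big(|\Omega|^{-1}\sum_\omega|u^\omega|\Big)\ge N_1\Big(|\Omega|^{-1}\sum_\omega|u^\omega|\Big)\ge CN_1(p)-\eta\ge cC-\eta.$$
Hence $cC-\eta\le K(c^{-1}(1+\eta)+\eta)$. Let $\eta\to0$. $\square$

The remaining two lemmas prove that admissible numbers can be increased.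

## Separating $p$ from $v$ and $u$

For the filling we need $v_k,u_k$ disjoint from $p_k$. In the gadget of Lemma 7(a) they have the same support. The remedy is that when $N_1(y)$ is small, $y^+$ and $y^-$ are disjoint but $N_1$-close. We put the new $p$ on the negative part and the new $v,u$ on the positive part.

**Lemma 8.** If $C$ is admissible, then for all $\eta>0$ and $m\ge n_0$ there is a $C$-gadget with tolerance $\eta$, supported in $[m,\infty)$, such that in addition

* (G4) the support of $p$ is disjoint from the supports of all $v^\omega,u^\omega$.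

**Proof.** **Step 1: combine many gadgets by (F).** Let $0<\theta\le c/2$, to be fixed below. Choose $C$-gadgets $(p_j;(v_j^\omega,u_j^\omega)_{\omega\in\Omega_j})$, $j\ge1$, with tolerances $\theta2^{-j}$, all vectors of the $j$-th being supported in $I_j$, where $I_1<I_2<\cdots$ are finite intervals in $[m,\infty)$. By (F) with $i=1$ for $(p_j)$ there is $y=\sum_jt_jp_j$ with $N(y)=1$ and $N_1(y)\le\theta$. By (3), $|t_j|\le1$. Let $J^+=\{j:t_j>0\}$ and $J^-=\{j:t_j<0\}$, so $y^+=\sum_{J^+}t_jp_j$ and $y^-=\sum_{J^-}|t_j|p_j$.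

**Step 2: both parts are large.** This is needed for normalizing. By Lemma 4, $N_1(|y|)\ge cN(|y|)=c$. From $|y|=y+2y^-=2y^+-y$ we get $c\le\theta+2N_1(y^\pm)$, so $N_1(y^\pm)\ge(c-\theta)/2\ge c/4$. Hence $J^+\ne\emptyset$ and $\beta:=N(y^-)\ge N_1(y^-)\ge c/4$.

**Step 3: define the gadget and check it.** Put $\Omega=\prod_{j\in J^+}\Omega_j$ and
$$p=\beta^{-1}y^-,\qquad v^\omega=\beta^{-1}\sum_{j\in J^+}t_jv_j^{\omega_j},\qquad u^\omega=\beta^{-1}\sum_{j\in J^+}t_ju_j^{\omega_j}.$$
(G0) is clear. (G4) holds because $p$ is supported in $\bigcup_{J^-}I_j$ and $v^\omega,u^\omega$ in $\bigcup_{J^+}I_j$. (G1) holds with tolerance $\beta^{-1}\sum_{J^+}t_j\theta2^{-j}\le\theta/\beta$.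

For (G2), disjointness gives $|v^\omega|=\beta^{-1}\sum_{J^+}t_j|v_j^{\omega_j}|$, so
$$|v^\omega|-p=\beta^{-1}\Big(\sum_{j\in J^+}t_j\big(|v_j^{\omega_j}|-p_j\big)+y^+-y^-\Big).$$
Since $y^+-y^-=y$, it follows that $N_1(|v^\omega|-p)\le2\theta/\beta$.

For (G3), the average of $|u^\omega|$ over the product $\Omega$ is $\beta^{-1}\sum_{J^+}t_j\big(|\Omega_j|^{-1}\sum_{\omega\in\Omega_j}|u_j^\omega|\big)$. It differs from $Cp$ by
$$\beta^{-1}\sum_{j\in J^+}t_j\Big(|\Omega_j|^{-1}\sum_{\omega\in\Omega_j}|u_j^\omega|-Cp_j\Big)+\beta^{-1}Cy,$$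
whose $N_1$-value is at most $\beta^{-1}(1+C)\theta$.

As $\beta\ge c/4$, all tolerances are at most $4(2+C)\theta/c$. So $\theta=\min\big(\frac c2,\frac{c\eta}{4(2+C)}\big)$ works. $\square$

## Grafting the sign process onto gadgets

**Lemma 9.** If $C$ is admissible and $n\ge1$, then
$$C'=C+\frac{\Theta_n-C}{4^n}$$
is admissible.

**Proof.** Let $\eta>0$, $m\ge n_0$, and $\delta=\eta/2$. Let $D=2n$, $T=4^n$ and $\tau_j,V,U$ be as in the section on the sign process.

**Step 1: fillers and tree.** By Lemma 8 choose $C$-gadgets $(p_k;(v_k^\omega,u_k^\omega)_{\omega\in\Omega_k})$, $k\ge1$, satisfying (G4), with tolerances $\delta2^{-k}$, all vectors of the $k$-th being supported in the $k$-th of a sequence of successive finite intervals in $[m,\infty)$. Apply Lemma 5 to $(p_k)$ with this $\delta$. It gives $S$, $c_k$, $s(k)$ and $p'=\sum_{k\in S}c_kp_k$.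

**Step 2: define the new gadget.** Its modulus is to be constant up to $N_1$-error. Let $\Omega'=\{\pm1\}^{D+1}\times\prod_{k\in S}\Omega_k$. For $(\rho,\omega)\in\Omega'$ put $t_k=T-|V(s^\rho(k))|\in[0,T]$ and
$$v=\frac1T\sum_{k\in S}c_k\big[V(s^\rho(k))p_k+t_kv_k^{\omega_k}\big],\qquad u=\frac1T\sum_{k\in S}c_k\big[U(s^\rho(k))p_k+t_ku_k^{\omega_k}\big].$$
We check that $p'$ with these vectors, indexed by $\Omega'$, is a $C'$-gadget with tolerance $\eta$. All supports lie in $[m,\infty)$.

**Step 3: (G0).** $p'\ge0$ and $N(p')=1$ by Lemma 5.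

**Step 4: (G1), by the two kinds of layers.** Fix $(\rho,\omega)$. By (5), $\sum_kc_kU(s^\rho(k))p_k$ is the sum over even $j$ of the terms $\sum_kc_k\psi_j(k)s_j(k)p_k$, where $\psi_0=\rho_0$ and $\psi_j(k)=\rho_jV_{j-1}(s^\rho(k))$ for $j\ge2$. Each $\psi_j(k)$ depends only on $s_0(k),\dots,s_{j-1}(k)$, and $|\psi_j|\le T$. There are at most $D+1$ terms, and $\tau_j=1$ for even $j$. So by (4) with $B=T$ the $N_1$-value of the sum is at most $T\delta$. Also $N_1\big(\sum_kc_kt_ku_k^{\omega_k}\big)\le T\sum_k\delta2^{-k}\le T\delta$. Hence $N_1(u)\le2\delta=\eta$.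

Likewise
$$u-v=\frac1T\sum_kc_k\big[(U-V)(s^\rho(k))p_k+t_k(u_k^{\omega_k}-v_k^{\omega_k})\big].$$
By (5), $\sum_kc_k(U-V)(s^\rho(k))p_k$ is a sum over odd $j$ of terms as in (4) with $\psi_j(k)=-\rho_jV_{j-1}(s^\rho(k))$, and there $\tau_j=2$. So its $N_2$-value is at most $T\delta$. With $N_2(u_k^{\omega_k}-v_k^{\omega_k})\le\delta2^{-k}$ we get $N_2(u-v)\le2\delta=\eta$.

**Step 5: (G2), where the filling pays off.** By (G4) and the disjointness of supports for different $k$, $|v|=\frac1T\sum_kc_k\big[|V(s^\rho(k))|p_k+t_k|v_k^{\omega_k}|\big]$. Since $|V(s^\rho(k))|+t_k=T$,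
$$N_1(|v|-p')=N_1\Big(\frac1T\sum_kc_kt_k\big(|v_k^{\omega_k}|-p_k\big)\Big)\le\sum_k\delta2^{-k}\le\delta\le\eta.$$

**Step 6: (G3), the gain.** Again by disjointness, $|u|=\frac1T\sum_kc_k\big[|U(s^\rho(k))|p_k+t_k|u_k^{\omega_k}|\big]$. For fixed $k$ and uniform $\rho$, $s^\rho(k)$ is uniform on $\{\pm1\}^{D+1}$, so $|U(s^\rho(k))|$ has average $\Theta_n$, and $t_k$ has average $T-\mathbb E|V|=T-1$. Under the uniform distribution on $\Omega'$, $\rho$ and $\omega$ are independent and $\omega_k$ is uniform on $\Omega_k$. So the average of $|u|$ over $\Omega'$ is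
$$\frac1T\sum_{k\in S}c_k\Big[\Theta_np_k+(T-1)\,|\Omega_k|^{-1}\sum_{\omega\in\Omega_k}|u_k^\omega|\Big].$$
By (G3) for the $k$-th gadget, replacing each inner average by $Cp_k$ changes this in $N_1$ by at most $\sum_k\delta2^{-k}\le\eta$. The result is $\frac1T(\Theta_n+(T-1)C)p'=C'p'$, and $C'=C(1-\frac1T)+\frac{\Theta_n}T>0$.

As $\eta>0$ and $m\ge n_0$ were arbitrary, $C'$ is admissible. $\square$

**End of the proof of Theorem 2.** Assume (F). Fix $n$ with $n/2\ge K/c^2+1$. By Lemma 7(b) and Lemma 6, every admissible $C$ satisfies $\Theta_n-C\ge\frac n2-\frac K{c^2}\ge1$. So by Lemma 9, for each admissible $C$ there is an admissible $C'\ge C+4^{-n}$, with the same $n$ each time. Starting from $C=1$, which is admissible by Lemma 7(a), we obtain arbitrarily large admissible numbers. This contradicts Lemma 7(b). So (F) is false, and Theorem 2 holds. With it, Theorem 1 holds. $\blacksquare$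

## Lattice strictly singular operators are disjointly strictly singular

**Definition (DSS, LSS).** Let $E$ be a Banach lattice, $X$ a Banach space, $R:E\to X$ a bounded operator. $R$ is *disjointly strictly singular* (DSS) if there is no infinite sequence $(f_n)$ of nonzero pairwise disjoint vectors in $E$ such that $R|_{[f_n]}$ is an isomorphism (onto its image), where $[f_n]$ is the closed span. $R$ is *lattice strictly singular* (LSS) if $R|_S$ is not an isomorphism for any infinite-dimensional closed sublattice $S\subset E$. Equivalently, there is no infinite sequence $(f_n)$ of nonzero, *positive*, pairwise disjoint vectors such that $R|_{[f_n]}$ is an isomorphism.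

**Example.** The inclusion $L_2[0,1]\to L_1[0,1]$ is DSS. For disjoint $f_n$ with $\|f_n\|_2=1$, an isomorphism on $[f_n]$ would give $\|f_n\|_1\ge\delta>0$, hence $\delta\sum|a_n|\le\|\sum a_nf_n\|_1\le\|\sum a_nf_n\|_2=(\sum a_n^2)^{1/2}$ for all finitely supported $(a_n)$, which is false. The identity of $c_0$ is not LSS, as the unit vectors show.

It is known that a Banach space $X$ has the UDP if and only if, for every Banach lattice $E$, every LSS operator $E\to X$ is DSS. So Theorem 1 has the following consequence.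

**Corollary 3.** For every Banach lattice $E$ and Banach space $X$, an operator $R:E\to X$ is LSS if and only if it is DSS.

**Proof.** This follows from Theorem 1, the quoted equivalence, and the fact that DSS implies LSS. Here is also a direct argument from Theorem 2. Its purpose is to replace disjoint vectors by disjoint positive ones, using the decomposition $f_n=f_n^+-f_n^-$.

DSS implies LSS by the definitions. Suppose $R$ is not DSS: let $(f_n)$ be nonzero and pairwise disjoint, with $R|_{[f_n]}$ an isomorphism. By disjointness $|\sum a_nf_n|=\sum|a_n||f_n|$, so $N(a)=\|\sum a_nf_n\|$ is a lattice norm on $c_{00}$. Put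
$$N_1(a)=\Big\|\sum a_nRf_n^+\Big\|,\qquad N_2(a)=\Big\|\sum a_nRf_n^-\Big\|.$$
Since $|\sum a_nf_n^\pm|=\sum|a_n|f_n^\pm\le|\sum a_nf_n|$, we have $N_i\le\|R\|N$. Since $R$ is an isomorphism on $[f_n]$ and $Rf_n=Rf_n^+-Rf_n^-$, there is $\kappa$ with $N\le\kappa(N_1+N_2)\le2\kappa\max(N_1,N_2)$. So Theorem 2 applies: there are a positive block sequence $(w_k)$, $\varepsilon>0$ and $i$, say $i=1$, with $N_1\ge\varepsilon N$ on $\mathrm{span}(w_k)$.

Let $g_k=\sum_nw_k(n)f_n^+$. These vectors are positive and pairwise disjoint, and nonzero because $\|Rg_k\|=N_1(w_k)\ge\varepsilon N(w_k)>0$. For all finitely supported $(t_k)$,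
$$\Big\|R\sum t_kg_k\Big\|=N_1\Big(\sum t_kw_k\Big)\ge\varepsilon N\Big(\sum t_kw_k\Big)\ge\varepsilon\Big\|\sum t_kg_k\Big\|,$$
where the last inequality is again $|\sum a_nf_n^+|\le|\sum a_nf_n|$ with $a=\sum t_kw_k$. So $R|_{[g_k]}$ is an isomorphism, and $R$ is not LSS. The case $i=2$ is identical, with $f_n^-$ in place of $f_n^+$. $\square$
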